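# Shrinking targets along orbits of interval exchanges

## 1. A zero–one law for divergent radii

Throughout, $d\ge 2$, $\Delta=\{L\in\mathbb R_{>0}^d:\sum_jL_j=1\}$, $m$ is normalized Lebesgue measure on $\Delta$, $\lambda$ is Lebesgue measure on $[0,1)$, and $T_L$ is the interval exchange with lengths $L$ and a fixed permutation $\pi$ (definitions follow the statements). Balls $B(x,r)$ are open balls of $\mathbb R$ intersected with $[0,1)$.

**Theorem A.** Let $\pi$ be an irreducible permutation of $\{1,\dots,d\}$, let $a_i>0$ and $\sum a_i=\infty$. Put
$$Z_L=\{(x,y)\in[0,1)^2:\ |T_L^ix-y|<a_i\ \text{for infinitely many } i\ge1\}.$$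
Then $m\{L:\lambda^2(Z_L)=0\}=0$.

**Theorem B.** Let $\pi$ be irreducible and $a_i>0$. If $\sum a_i=\infty$, then for $m$-a.e. $L$ and a.e. $x$,
$$\lambda\Big(\bigcap_{n\ge1}\bigcup_{i\ge n}B(T_L^ix,a_i)\Big)=1 .$$
If $\sum a_i<\infty$, this measure is $0$ for every $L$ and every $x$.

**Definition (interval exchange).** Cut $[0,1)$ into consecutive half-open intervals $I_1,\dots,I_d$ of lengths $L_1,\dots,L_d$ and rearrange them by translations so that $I_j$ lands in position $\pi(j)$. Thus, for $x\in I_j$,
$$T_Lx=x+\delta_j(L),\qquad \delta_j(L)=\sum_{\pi(k)<\pi(j)}L_k-\sum_{k<j}L_k .$$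
We write $\beta_j=L_1+\dots+L_j$ for $0\le j\le d$. The same formula defines $T_L$ on $[0,|L|)$ for any $L\in\mathbb R_{>0}^d$, where $|L|=\sum L_j$, and then $T_{sL}(sx)=sT_L(x)$. The permutation is *irreducible* if $\pi\{1,\dots,k\}\ne\{1,\dots,k\}$ for every $k<d$.

For $d=2$ the only irreducible permutation exchanges two intervals: $\delta_1=L_2$, $\delta_2=-L_1$, so $T_L$ is the rotation by $L_2$ modulo $1$. For $d=3$ the irreducible ones, written $(\pi(1),\pi(2),\pi(3))$, are $(2,3,1)$, $(3,1,2)$ and $(3,2,1)$. The first two are again rotations. For $(3,2,1)$ we get $\delta_1=L_2+L_3$, $\delta_2=L_3-L_1$, $\delta_3=-(L_1+L_2)$.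

Now unpack Theorem A. The set $\bigcap_n\bigcup_{i\ge n}B(T_L^ix,a_i)$ consists of the targets $y$ that the orbit of $x$ hits within $a_i$ at infinitely many times $i$. It is the slice of $Z_L$ at $x$, so by Fubini it is null for a.e. $x$ if and only if $\lambda^2(Z_L)=0$. All of this is measurable: $(L,x)\mapsto T_L^ix$ is Borel, hence $\{(L,x,y):(x,y)\in Z_L\}$ is Borel and $L\mapsto\lambda^2(Z_L)$ is measurable.

The question behind the theorem is from Jon Chaika, "Shrinking targets for IETs: Extending a theorem of Kurzweil", arXiv:0910.2694 (2009). It asks whether there are some $d$, some irreducible $\pi$, a sequence $a_i>0$ (not necessarily decreasing) with divergent sum, and a set $M$ of exchanges with permutation $\pi$ and positive measure, such that for all $T\in M$ the set $\bigcap_n\bigcup_{i\ge n}B(T^ix,a_i)$ is null for a.e. $x$. For rotations it was known that no such sequence and set exist. Theorem A says that for every $d\ge2$ and every irreducible $\pi$ any such $M$ is a null set, so the answer is no. Using closed balls, or balls of the circle, only enlarges the sets, so our convention is the least favourable one.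

Three small checks show what the hypotheses do.

First, convergence is easy: $\lambda(B(T^ix,a_i))\le2a_i$, so if $\sum a_i<\infty$ the Borel–Cantelli lemma gives measure $0$ for every $L$ and $x$. This is the second half of Theorem B.

Second, irreducibility cannot be dropped. For $d=2$ and $\pi$ the identity, $T_L$ is the identity, and with $a_i=1/i$ the limsup set is $\{x\}$ for every $L$.

Third, the sequence comes before the "almost every $L$". Fix an irrational $\alpha$ and $T x=x+\alpha$ mod $1$. Choose $n_1<n_2<\cdots$ with $\|n_k\alpha\|<2^{-k}$ (distance to the nearest integer), put $a_{n_k}=1/k$ and $a_i=2^{-i}$ for the other $i$. The sum diverges. The indices outside $\{n_k\}$ contribute a null limsup set by Borel–Cantelli, and if $y\in B(T^{n_k}x,1/k)$ for infinitely many $k$, then $\|y-x\|<1/k+2^{-k}$ for infinitely many $k$, so $y=x$. Hence the limsup set is null for every $x$. Every irrational rotation thus has its own bad sequence. The proof must average over $L$.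

## 2. Normalizing the radii

*Purpose.* We want radii that are small and tend to $0$.

It suffices to prove Theorem A, and the divergence half of Theorem B, for sequences with
$$0\le a_i\le\tfrac14,\qquad a_i\to0,\qquad \sum a_i=\infty. \tag{1}$$
Indeed, decreasing the $a_i$ only shrinks $Z_L$ and the limsup sets. If $a_i\to0$, replace the finitely many terms exceeding $\frac14$ by $0$. If $a_i\not\to0$, choose $c\in(0,\frac14]$ and $i_1<i_2<\cdots$ with $a_{i_j}\ge c$, replace $a_{i_j}$ by $\min(c,1/j)$ and all other terms by $0$. An index with $a_i=0$ never counts, since $|\cdot|<0$ is impossible. From now on (1) holds whenever $\sum a_i=\infty$.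

## 3. Rotations: pairwise independence over the angle

Call $\pi$ a *rotation* if $\pi(j+1)\equiv\pi(j)+1$ mod $d$ for all $1\le j<d$. For such an irreducible $\pi$ we have $\pi(j)\equiv j+k$ with $1\le k<d$ ($k=0$ is the identity, which is reducible). Then $T_Lx=x+\alpha$ mod $1$ with $\alpha=\sum_{j>d-k}L_j$, and the law of $\alpha$ under $m$ is absolutely continuous. Theorem B has a short proof here, and it is the model for everything that follows.

**Proof of the divergence half of Theorem B when $\pi$ is a rotation.** On $\mathbb T^2$ with Haar measure let $F_i=\{(\alpha,z):\|i\alpha-z\|<a_i\}$, of measure $2a_i$. For $i\ne i'$ the endomorphism $(\alpha,z)\mapsto(i\alpha-z,\,i'\alpha-z)$ has determinant $i'-i\neq0$, so it is surjective and preserves Haar measure. Hence $F_i$ and $F_{i'}$ are independent. Let $S_n$ be the number of $i\le n$ for which $F_i$ occurs. By pairwise independence the variance of $S_n$ is at most its mean $E_n=\sum_{i\le n}2a_i\to\infty$, so by Chebyshev $S_n\le E_n/2$ has probability at most $4/E_n\to0$. Therefore a.e. $(\alpha,z)$ lies in infinitely many $F_i$.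

Put $z=y-x$; then $\|T^ix-y\|=\|i\alpha-z\|$. So for a.e. $\alpha$, all $x$ and a.e. $y\in(0,1)$ we have $\|T^ix-y\|<a_i$ infinitely often. Eventually $a_i<\min(y,1-y)$. Since $|T^ix-y|\le\max(y,1-y)=1-\min(y,1-y)<1-a_i$ for such $i$, the inequality $\|T^ix-y\|<a_i$ forces $|T^ix-y|=\|T^ix-y\|$. So $(x,y)\in Z_L$. As $\alpha$ has an absolutely continuous law, this holds for $m$-a.e. $L$. $\square$

## 4. The second moment for a general exchange, and where it stalls

For a general $\pi$ we keep the plan: average over $L$ too, and estimate pairs. Let $Q$ be a finite set of indices with $\sum_{i\in Q}a_i$ of size about $1$, and let $X(L,x,y)$ count the $i\in Q$ with $|T^ix-y|<a_i$. Then $\int X$ is of size about $1$, and Cauchy–Schwarz gives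
$$(m\times\lambda^2)(X>0)\ \ge\ \Big(\int X\Big)^2\Big/\int X^2 .$$
For $i<i'$ and $n=i'-i$, if both events occur then $T^ix$ is close to $T^n(T^ix)$: the distance is less than $a_i+a_{i'}\le2\max(a_i,a_{i'})$. For given $x$ the admissible $y$ have measure at most $2\min(a_i,a_{i'})$. So the pair costs at most
$$2\min(a_i,a_{i'})\,R_n(2\max(a_i,a_{i'})),\qquad R_n(\varepsilon)=\int_\Delta\lambda\{x:|T_L^nx-x|<\varepsilon\}\,dm(L).$$
If $R_n(\varepsilon)\le C\varepsilon$ uniformly in $n$, the pair would cost at most $4Ca_ia_{i'}$, and $\int X^2$ would be bounded.

To estimate $R_n(\varepsilon)$ we shall cut $(L,x)$-space according to the combinatorial type of the orbit segment $x,\dots,T^nx$, count the types, and bound the volume of each. The volume bound needs the orbit segment to be spread out, with gaps at most $B/n$, and $B$ cannot be bounded uniformly in $L$. For $d=2$ and $L=(1-\zeta,\zeta)$ with $n\zeta\le\frac12$, the segment lies in an arc of length $n\zeta$, so together with $0$ and $1$ it leaves a gap of length at least $\frac14$. Then $B$ is comparable to $n$.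

We shall define a quantity $b_N(L)\in[1,N]$ that measures the imbalance of $L$ at scale $N$, and prove, with constants $\delta>0$ and $\kappa=d+2$, and with $N=2^t\le n<2^{t+1}$,
$$m(b_N>B)\le C_0B^{-\delta},\qquad \int_{\{b_N\le B\}}\lambda\{|T_L^nx-x|<\varepsilon\}\,dm\le C_3B^\kappa\varepsilon. \tag{2}$$

The direct use of (2) fails. It gives $R_n(\varepsilon)\le C_3B^\kappa\varepsilon+C_0B^{-\delta}$, and the best choice $B=\varepsilon^{-1/(\kappa+\delta)}$ (for $\varepsilon\le1$) gives only a multiple of $\varepsilon^\theta$ with $\theta=\delta/(\kappa+\delta)<1$. With $R$ indices of radius $1/R$, the bound for the sum over pairs is then of order $R^2\cdot R^{-1}\cdot R^{-\theta}=R^{1-\theta}$, which is unbounded. I do not say that $R_n(\varepsilon)\le C\varepsilon$ is false, only that (2) does not give it.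

Discarding lengths does not help directly either. If we keep only $L$ with $b_{2^t}(L)\le B$ at every scale $t$ occurring as a difference in $Q$, the union bound costs $C_0B^{-\delta}$ per scale. The number of scales is unbounded as $Q$ varies, so $B$ would have to grow with $Q$.

The way past this is to delete *indices* instead of lengths, in a way that depends on $L$. Let $\mu$ be the probability measure on $Q$ proportional to $a_i$. For a pair $i<i'$ let $\theta(i,i')$ be the $\mu$-mass of $[i,i']$, and allow imbalance up to $B=B_0\theta(i,i')^{-1/(2\kappa)}$. The factor $B^\kappa$ in (2) is then a multiple of $\theta^{-1/2}$, which is harmless in the sum over $i'$ because $\int_0^1u^{-1/2}du<\infty$. If the pair is more unbalanced than this, delete one of its two indices, at a cost of order $\theta^{\delta/(2\kappa)}$ per scale.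

Which of the two should go? Suppose $i$ has mass $\frac12$ and the points $i+2^t$, $1\le t\le T$, have mass $\frac1{2T}$ each, with $T\ge2$. If $i$ were deleted whenever some pair $\{i,i+2^t\}$ is too unbalanced, then $i$ would be exposed to $T$ scales, each with $\theta\ge\frac12$, and the union bound would be useless. So we delete the index with the lighter neighbourhood, here $i+2^t$. In general an index is then exposed only at scales at which the mass around it doubles, and the costs form geometric series.

One more point. Hitting with positive probability over all of $\Delta$ would not prove Theorem A, which is about almost every $L$. So the second moment is carried out over an arbitrary set $M\subset\Delta$ of positive measure, with deletions costing at most half of $m(M)$.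

## 5. Rauzy induction as a random path

Let $\Delta^*$ be the full-measure set of $L\in\Delta$ with $L_1,\dots,L_d$ independent over $\mathbb Q$. By Keane (Math. Z. 1975), for $L\in\Delta^*$ and $\pi$ irreducible, $T_L$ is minimal; in particular it has no periodic points.

We recall Rauzy induction (Rauzy 1979; Veech, J. Analyse Math. 1978). Label the intervals by an alphabet $\mathcal A$ with $d$ letters, and write a permutation as two rows, the letters in their order before (top) and after (bottom) the exchange. Irreducible means that for no $0<j<d$ do the first $j$ letters of the two rows form the same set.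

**One step.** Consider an exchange $S$ of $J=[0,|\ell|)$ with irreducible rows and rationally independent lengths $\ell_\alpha$, with intervals $J_\alpha$. The last letters of the rows differ (otherwise the first $d-1$ letters would agree as sets), and their lengths differ. The longer is the *winner* $w$, the other the *loser* $v$. Put $\ell'_w=\ell_w-\ell_v$ and leave the other lengths unchanged. The row in which $w$ is last is unchanged, *so $w$ remains a last letter*. In the other row, $v$ is moved from the last place to the place just after $w$.

The new data describe the first return map of $S$ to $J'=[0,|\ell|-\ell_v)$.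

If $w$ is last on top, then $S(J_v)$ is the right end of $J$, hence the right end of $J_w$. Points of $J'$ outside $J_v$ return at once. A point of $J_v$ goes first into $S(J_v)\subset J_w$ and then to the right end of $S(J_w)$, which lies in $J'$. So in the bottom row $v$ comes right after $w$.

If $w$ is last at the bottom, then $J\setminus J'=J_v$ is the right end of $S(J_w)$. The points that map into $J_v$ form the right end, of length $\ell_v$, of $J_w$; they return after two steps to $S(J_v)\subset J'$. Give this right end the name $v$. On top, $v$ then comes right after $w$, and the bottom row is unchanged.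

In both cases a point of the new interval $v$ visits the old $w$ and the old $v$ once each before returning, and a point of any other new interval visits only the old interval of the same name, once.

*Irreducibility is preserved.* Suppose after the step the first $j<d$ letters of the rows form the same set. The letter $w$ is last in its row, so it is not in this set. In the other row $v$ stands right after $w$, hence beyond place $j$, so the first $j$ places of both rows were the same before the step. Then the rows were reducible before.

**Notation.** For $L\in\Delta^*$ the step can be iterated forever, since the length vector changes by an invertible integer matrix and stays rationally independent. At stage $k$ we have a permutation $\pi^{(k)}$ in a finite set $\mathcal R$ (the Rauzy class), lengths $\ell^{(k)}$, and $L=B^{(k)}\ell^{(k)}$, where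
$$\ell^{(k)}=(1+E_{wv})\ell^{(k+1)},\qquad B^{(k+1)}=B^{(k)}(1+E_{wv}),$$
so $B^{(k)}$ is a nonnegative integer matrix of determinant $1$, and in a step column $w$ is added to column $v$. The *heights* are $r^{(k)}=(B^{(k)})^T\mathbf 1$. In a step $r_v$ becomes $r_v+r_w$ and nothing else changes. So heights are nondecreasing, start at $1$, and $\max r$ at most doubles.

The exchange $T^{(k)}$ with data $(\pi^{(k)},\ell^{(k)})$ is the first return map of $T$ to $I^{(k)}=[0,|\ell^{(k)}|)$, with return time $r^{(k)}_\alpha$ on $I^{(k)}_\alpha$. The *floors* $T^qI^{(k)}_\alpha$, $0\le q<r^{(k)}_\alpha$, are intervals of length $\ell^{(k)}_\alpha$ that partition $[0,1)$: this holds at stage $0$, and each step cuts a piece off the tower over $w$ and stacks it with the tower over $v$. In particular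
$$\sum_\alpha r_\alpha\ell_\alpha=1. \tag{3}$$
If the path from stage $k$ to stage $k'$ has matrix $P$ (the product of its factors $1+E_{wv}$), then $\ell^{(k)}=P\ell^{(k')}$, $r^{(k')}=P^Tr^{(k)}$, and a point of $I^{(k')}_\alpha$ visits $I^{(k)}_\beta$ exactly $P_{\beta\alpha}$ times under $T^{(k)}$ before returning to $I^{(k')}$.

**Example.** Take rows $1\,2\,3$ over $3\,2\,1$ and $L=(0.55,0.25,0.20)$ (rational, but fine for a few steps). Letter $1$ beats $3$: lengths $(0.35,0.25,0.20)$, rows $1\,3\,2$ over $3\,2\,1$, heights $(1,1,2)$. Indeed $[0.35,0.55)$ maps to $[0.8,1)$ and then to $[0,0.2)$. Next $1$ beats $2$: lengths $(0.10,0.25,0.20)$, rows $1\,2\,3$ over $3\,2\,1$, heights $(1,2,2)$, and $0.10+0.50+0.40=1$ as (3) demands. The condition on $L$ for these two steps is $L_1>L_3$ and $L_1-L_3>L_2$, that is $L_1>\frac12$, which has $m$-measure $\frac14=\frac1{1\cdot2\cdot2}$. Lemma 2 will say that this is no accident.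

**Lemma 1.** For $L\in\Delta^*$: (a) every letter wins infinitely often; (b) for every $k$ the path matrix from stage $k$ to some later stage is positive; (c) $\min r^{(k)}\to\infty$.

**Proof of (a).** Let $W\neq\emptyset$ be the set of letters that win infinitely often and suppose $W\ne\mathcal A$. From some stage on only letters of $W$ win. A letter $\beta\notin W$ then has constant length, and each loss of $\beta$ decreases the total length by $\ell_\beta>0$; so $\beta$ loses finitely often. Hence from some stage on no letter outside $W$ wins or loses, i.e. none is last in a row.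

A step moves only one letter, from the last place of a row leftwards, and shifts others to the right. So the places of letters outside $W$ are nondecreasing in each row, hence constant from some stage $k_2$ on. Suppose that at a stage $\ge k_2$, in some row, $\alpha\in W$ stands before $\beta\notin W$. Since $\beta$ does not move, no letter is ever inserted before $\beta$ in that row, so $\alpha$ stays before $\beta$ and is never last in that row. At a later stage $\alpha$ wins, being last in the other row. Then the loser is inserted in our row right after $\alpha$, before $\beta$, and this shifts $\beta$, a contradiction. So the letters outside $W$ occupy the first $d-|W|\in(0,d)$ places of both rows, contradicting irreducibility.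

**Proof of (b).** Fix $k$ and $\beta$, let $P(k,k')$ be the matrix from stage $k$ to stage $k'$, and let $S_{k'}=\{\alpha:P(k,k')_{\beta\alpha}>0\}\ni\beta$. Since column $w$ is added to column $v$, $S_{k'}$ is nondecreasing, and $w\in S_{k'}$ implies $v\in S_{k'+1}$. Let $S$ be its eventual value and suppose $S\ne\mathcal A$. After stabilization, a winner in $S$ has its loser in $S$. By (a) there is then a step with winner $w\notin S$. As $w$ remains a last letter, it takes part in the next step. If the next winner were in $S$, the loser would be $w\notin S$, which is impossible. So all later winners are outside $S$, contradicting (a) for $\beta\in S$. Hence $S=\mathcal A$ for every $\beta$, and $P(k,k')>0$ for large $k'$.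

**Proof of (c).** If $P>0$, then $r^+=P^Tr$ satisfies $\min r^+\ge\sum_\beta r_\beta\ge2\min r$. Use (b) repeatedly. $\square$

**Lemma 2 (Veech).** The set of $L$ whose induction starts with a given path with final heights $r$ has $m$-measure $\prod_\alpha r_\alpha^{-1}$. Hence, given the path so far, the next step has winner $w$ and loser $v$ with conditional probability $r_v/(r_v+r_w)$.

**Proof.** Up to null sets, $L$ starts with the path exactly when $L=B\ell$ with $\ell>0$, where $B$ is the path matrix: undoing a step from any $\ell'>0$ gives $\ell_w=\ell_w'+\ell'_v>\ell_v$. The part of this cone in $\{|L|<1\}$ is the image under $B$, of determinant $1$, of $\{\ell>0:\langle r,\ell\rangle<1\}$, because $|B\ell|=\langle r,\ell\rangle$. Its volume is $1/(d!\prod r_\alpha)$; for the empty path this is $1/d!$. The measure $m$ of a set is the normalized volume of the cone over it inside $\{|L|<1\}$. The ratio for one more step is $r_v/(r_v+r_w)$. $\square$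

So under $m$ the induction path is a random path with these transition probabilities. "Stopping" at a stage determined by the path so far means decomposing into the cylinders of a prefix-free family of finite paths. All events below are countable unions of cylinders up to null sets, hence measurable.

For each $\pi'\in\mathcal R$ fix a finite path $\gamma_{\pi'}$ starting at $\pi'$ with positive matrix; it exists by Lemma 1(b), applied to any rationally independent lengths with permutation $\pi'$. Let $E_0$ bound all entries of these matrices.

## 6. Balanced stages and the tail of $b_N$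

**Definition (good stage).** For $K\ge1$, a stage $k$ of $L$ is *good of size $h$* if $h=\max r^{(k)}\le K\min r^{(k)}$ and the path after stage $k$ begins with $\gamma_{\pi^{(k)}}$.

For $d=2$ the induction is the subtractive Euclidean algorithm. The matrix of "$1$ wins, then $2$ wins" is $(1+E_{12})(1+E_{21})=\begin{pmatrix}2&1\\1&1\end{pmatrix}>0$, a possible choice of $\gamma$. For $L=(1-\zeta,\zeta)$ with small $\zeta$, letter $1$ wins about $1/\zeta$ times in a row and the heights become $(1,1+k)$; there is no good stage with $k+1>K$ until letter $2$ wins.

**Lemma 3 (Kerckhoff type).** There are $K\ge1$ and $p\in(0,1)$, depending only on $\mathcal R$, such that, conditionally on any initial path ending with maximal height $h$, with probability $\ge p$ there is at or after that stage a good stage of size at most $Kh$.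

**Proof.** The plan is to bring the heights up to $h$ one letter at a time, each time with a probability bounded below and without letting any height grow by more than a constant factor.

*Claim$_k$* $(1\le k\le d)$: there are $K_k\ge1$, $p_k>0$ such that from any stage with maximal height $h$, with conditional probability $\ge p_k$ there is a stage at or after it with all heights $\le K_kh$ and at least $k$ heights $\ge h$.

Claim$_1$ holds with $K_1=p_1=1$. Assume Claim$_k$ with $k<d$ and stop at the first such stage. Let $\mathcal S$ be the set of letters with height $\ge h$. If $|\mathcal S|>k$, this stage already serves for Claim$_{k+1}$. Otherwise $\mathcal S$ is a proper nonempty subset, and heights in $\mathcal S^c=\mathcal A\setminus\mathcal S$ are $<h$.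

**Phase 1: bring a letter of $\mathcal S^c$ to the end of a row.** If a last letter is already in $\mathcal S^c$, this phase is empty. Suppose both last letters are in $\mathcal S$, and let $\pi'$ be the current permutation. Take any rationally independent lengths with permutation $\pi'$. By Lemma 1(a) letters of $\mathcal S^c$ eventually win, so at some first stage a letter of $\mathcal S^c$ is last, and in all earlier steps winner and loser are in $\mathcal S$. So there is a path from $\pi'$ with all winners and losers in $\mathcal S$ that leads to a permutation with a last letter in $\mathcal S^c$. Fix one such path for each pair $(\pi',\mathcal S)$. There are finitely many pairs, so the path lengths are at most some $D=D(\mathcal R)$. Along the path heights in $\mathcal S$ stay in $[h,K'h]$ with $K'=2^DK_k$. Each step has conditional probability $r_v/(r_v+r_w)\ge1/(1+K')$, and the whole path has conditional probability at least $c:=(1+K')^{-D}$. Heights in $\mathcal S^c$ are unchanged.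

**Phase 2: lift a letter of $\mathcal S^c$.** Now some last letter is in $\mathcal S^c$, heights in $\mathcal S$ are in $[h,K'h]$, and heights in $\mathcal S^c$ are $<h$. Continue until the first step at which one of the following happens:

- (E) a letter of $\mathcal S^c$ loses to a letter of $\mathcal S$;
- (E′) a letter of $\mathcal S^c$ reaches height $\ge h$ by losing to a letter of $\mathcal S^c$;
- (F) a letter of $\mathcal S$ reaches height $>2K'h$.

As long as a last letter is in $\mathcal S^c$, a win by a letter of $\mathcal S$ is a win against a letter of $\mathcal S^c$, which is event (E). Otherwise the winner is in $\mathcal S^c$, and it stays a last letter. So before (E) every winner is in $\mathcal S^c$. Since letters of $\mathcal S$ win eventually, we stop almost surely.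

We show that (F) has probability at most $\frac12$. Consider a path $\eta$ that stops with (F). Each of its steps is *pure* (both letters in $\mathcal S^c$) or *mixed* (winner in $\mathcal S^c$, loser in $\mathcal S$). Heights in $\mathcal S$ change only in mixed steps, and the conditional probability of a mixed step is $r_v(\text{before})/r_v(\text{after})$. These factors telescope: the product of the probabilities of the mixed steps is
$$\prod_{\alpha\in\mathcal S}\frac{r_\alpha(\text{start})}{r_\alpha(\text{end})}\le\frac{K'h}{2K'h}=\frac12,$$
since every factor is $\le1$ and the letter that triggers (F) gives a factor at most $\frac12$. The product of the probabilities of the pure steps is the probability of $\eta$ in a modified chain in which the $\mathcal S^c$-letter wins every step between $\mathcal S^c$ and $\mathcal S$ with probability one. These probabilities sum to at most $1$ over the prefix-free family of such $\eta$. So (F) has probability at most $\frac12$.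

If (E) or (E′) occurs, the loser now has height $\ge h$, so at least $k+1$ heights are $\ge h$. All heights are at most $h+2K'h\le3K'h$. This proves Claim$_{k+1}$ with $K_{k+1}=3K'$ and $p_{k+1}=cp_k/2$.

**Adding the path $\gamma$.** By Claim$_d$, with probability $\ge p_d$ we reach a stage with all heights in $[h,K_dh]$; let $\pi'$ be the permutation there. By Lemma 2, $\gamma_{\pi'}$ follows with conditional probability $\prod r_\alpha/\prod r_\alpha^+\ge(dE_0K_d)^{-d}$, because $r^+\le dE_0\max r\le dE_0K_dh$ and $r_\alpha\ge h$. Take $K=K_d$ and $p=\frac12p_d(dE_0K_d)^{-d}$. $\square$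

**Definition.** For an integer $N\ge1$ let
$$b_N(L)=\min\big(\{N\}\cup\{N/h:\ L\text{ has a good stage of size }h\le N/(2dE_0)\}\big)\in[1,N].$$

**Lemma 4.** There are $C_0,\delta>0$ with $m(b_N>B)\le C_0B^{-\delta}$ for all integers $N\ge1$ and real $B\ge1$.

**Proof.** We use Lemma 3 many times at successive scales between $N/B$ and $N$. Let $K_*=dE_0K$, $\delta=-\log(1-p)/\log(2K_*)$, $C_0=(4dE_0K)^\delta$. If $B\ge N$, the left side is $0$. If $B<4dE_0K$, the right side is $\ge1$. So assume $4dE_0K\le B<N$.

*The scales.* Let $s_0$ be the first stage with $\max r\ge N/B$. Given $s_j$ with maximal height $h_j$, let $s_{j+1}$ be the first stage with $\max r>K_*h_j$. These exist by Lemma 1(c). Since $\max r$ starts at $1<N/B$ and at most doubles per step, $h_0\le2N/B$ and $h_{j+1}\le2K_*h_j$, so $h_j\le(2K_*)^j\,2N/B$.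

*Independent trials.* Let $G_j$ be the event that there is a good stage at or after $s_j$ of size $\le Kh_j$. By Lemma 3 it has conditional probability $\ge p$ given the path up to $s_j$. At such a stage the path $\gamma$ is completed with heights $\le dE_0Kh_j=K_*h_j$, hence before $s_{j+1}$. So $G_j$ is determined by the path up to $s_{j+1}$, and the probability that $G_0,\dots,G_{J-1}$ all fail is at most $(1-p)^J$.

*Counting trials.* If $G_j$ occurs and $Kh_j\le N/(2dE_0)$, there is a good stage of size $h$ with $N/B\le h_j\le h\le N/(2dE_0)$, so $b_N\le N/h\le B$. The condition holds whenever $(2K_*)^j\le B/(4dE_0K)$, and the number of such $j\ge0$ is at least $\log(B/(4dE_0K))/\log(2K_*)$. Hence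
$$m(b_N>B)\le(1-p)^{\log(B/(4dE_0K))/\log(2K_*)}=C_0B^{-\delta}.\qquad\square$$

## 7. How orbit segments spread at scale $N$

**Lemma 5.** There is $C_2\ge1$ such that for $L\in\Delta^*$, integers $N\ge1$ and $N\le n\le2N$, $x\in[0,1)$, $x_i=T^ix$, $b=b_N(L)$:

(i) consecutive points of $\{0,1,x_0,\dots,x_n\}$ are at distance $\le C_2b/N$;

(ii) every interval of length $\varepsilon>0$ contains at most $C_2(b+\varepsilon N)$ of the points $x_0,\dots,x_n$ (counted by index).

**Proof.** If $b=N$, (i) is trivial and (ii) follows from $n+1\le3N=3b$. Otherwise $b=N/h$ for a good stage $k$ of size $h\le N/(2dE_0)$, with heights $r_\alpha\in[h/K,h]$ and lengths $\ell$.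

*Floor lengths.* Here we use that $\gamma$ follows. Let $\ell^+,r^+,I^+$ be the data after completing $\gamma_{\pi^{(k)}}$, so $\ell=P\ell^+$ and $r^+=P^Tr$, with the entries of $P$ in $[1,E_0]$. Then $|\ell^+|\le\ell_\alpha\le E_0|\ell^+|$. With (3) this gives $1\le hdE_0|\ell^+|$ and $1\ge(h/K)d|\ell^+|$, hence
$$\frac1{dE_0h}\le\ell_\alpha\le\frac{E_0K}{h}. \tag{4}$$

*Part (i).* We have $\max r^+\le dE_0h\le N/2\le n/2$. Within $\max r^+$ steps the orbit enters $I^+$, and within at most $\max r^+$ further steps it climbs a full tower over some $I^+_\alpha$. This tower is a concatenation of full stage-$k$ towers, the one over $\beta$ occurring $P_{\beta\alpha}\ge1$ times. So every stage-$k$ floor contains some $x_i$ with $0\le i\le n$. A gap longer than twice the maximal floor length would contain the whole floor through its midpoint, which is impossible. By (4), gaps are at most $2E_0K/h=2E_0Kb/N$.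

*Part (ii).* An interval of length $\varepsilon$ meets at most $2+dE_0h\varepsilon$ floors, since all but two of the floors it meets lie inside it. Two visits to the same floor $T^qI_\alpha^{(k)}$ are at least $r_\alpha\ge h/K$ steps apart: from level $q$ one needs $r_\alpha-q$ steps to re-enter $I^{(k)}$, and at least $q$ more to be at level $q$ of tower $\alpha$ again. So each floor contains at most $1+nK/h\le1+2Kb$ of the points. Since $b\ge1$ and $h=N/b$, the product is at most $(2+dE_0\varepsilon N/b)\cdot3Kb=6Kb+3KdE_0\,\varepsilon N$. $\square$

## 8. The return estimate, by counting types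

**Proposition 6.** Let $\kappa=d+2$. There is $C_3\ge1$ such that for all integers $t\ge0$, $2^t\le n<2^{t+1}$, and real $B\ge1$, $\varepsilon>0$:
$$\int_{\{b_{2^t}(L)\le B\}}\lambda\{x:|T_L^nx-x|<\varepsilon\}\,dm(L)\le C_3B^\kappa\varepsilon .$$

**Proof.** If $\varepsilon>1$, the left side is $\le1\le B^\kappa\varepsilon$; so let $\varepsilon\le1$. Below, $C$ denotes constants depending only on $\pi$, possibly different at each occurrence. Put $N=2^t$, so $N\le n<2N$.

**Step 1: pass to a set in $\mathbb R^{d+1}$.** The purpose is to have linear forms on a full-dimensional set. Let $\mathcal Y$ be the set of $(L,x)$ with $L\in\Delta^*$, $b_N(L)\le B$, $|T^nx-x|<\varepsilon$, and $x_0,\dots,x_n\notin\{\beta_0,\dots,\beta_{d-1}\}$, where $x_i=T^ix$. The last condition excludes only finitely many $x$ for each $L$, so the integral equals $(m\times\lambda)(\mathcal Y)$. The $x_i$ are distinct since $T$ has no periodic points. Let $\widehat{\mathcal Y}=\{(sL,sx):(L,x)\in\mathcal Y,\ 1\le s\le2\}\subset\mathbb R^{d+1}$. Then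
$$\operatorname{vol}(\widehat{\mathcal Y})=\frac1{(d-1)!}\int_1^2s^d\,ds\;(m\times\lambda)(\mathcal Y),$$
with $s^{d-1}/(d-1)!$ from the cone over $\Delta$ and one more factor $s$ from $sx$. So it suffices to bound $\operatorname{vol}(\widehat{\mathcal Y})$.

For $(L,x)\in\widehat{\mathcal Y}$ define the *type*: the word $u_0\dots u_{n-1}$ with $x_i\in I_{u_i}$, together with the linear order of the distinct points $\beta_0,\dots,\beta_d,x_0,\dots,x_n$. It is invariant under scaling. On each type, $x_i=x+\sum_{q<i}\delta_{u_q}(L)$ and $\beta_j$ are fixed linear forms in $(L,x)$ with integer coefficients.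

**Step 2: few numbers determine the type.** Let $c_j=\#\{0\le i<n:x_i\in I_j\}$, $\rho=\#\{1\le i\le n-1:x_i<x_0\}$, $\rho'=\#\{1\le i\le n-1:x_i<x_n\}$. We claim that *given $((c_j)_j,\rho,\rho')$ there are at most $d+3$ types.*

Let $U=\{x_0,\dots,x_{n-1}\}$ and $U'=\{x_1,\dots,x_n\}=T(U)$, and let the rank of a point in a set be the number of smaller elements of the set. The points of $U$ in $I_j$ form a block of $c_j$ consecutive ranks, $T$ preserves order on $I_j$, and the images $T(I_j)$ are ordered by $\pi$. So if $z\in U\cap I_j$ has rank $q$ in $U$, then $Tz$ has rank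
$$q-\sum_{k<j}c_k+\sum_{\pi(k)<\pi(j)}c_k$$
in $U'$, and $j$ is determined by $q$ and $(c_k)$. Thus the rank of $Tz$ in $U'$ is determined by the rank of $z$ in $U$ and $(c_k)$.

For $z\in U\cap U'=\{x_1,\dots,x_{n-1}\}$ with rank $q$ in $U\cap U'$, we have $x_0<z$ if and only if $q\ge\rho$, so its rank in $U$ is $q+1_{q\ge\rho}$. Likewise its rank in $U'$ is $q+1_{q\ge\rho'}$, an injective function of $q$. So for these points the rank in $U'$ determines the rank in $U$. Finally, $x_0$ has rank $\rho$ in $U$. Starting from $x_0$ we thus determine in succession the ranks in $U$ of $x_1,\dots,x_{n-1}$.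

Hence the following are determined: the order on $U$, the word, the position of each $\beta_j$ relative to $U$ (it has $c_1+\dots+c_j$ points of $U$ to its left), and the position of $x_n$ relative to $x_1,\dots,x_{n-1}$. It remains to place $x_n$ relative to those of the $d+2$ points $x_0,\beta_0,\dots,\beta_d$, whose mutual order is known, that lie in the same gap of $\{x_1,\dots,x_{n-1}\}$. This leaves at most $d+3$ possibilities.

*A check by hand.* For $d=2$, $L=(0.6,0.4)$, $x=0.1$, $n=3$, the orbit is $0.1,0.5,0.9,0.3$, so $c=(2,1)$ and $\rho=\rho'=0$. Rank $0$ or $1$ in $U$ means letter $1$ and is sent to rank $q+1$ in $U'$; rank $2$ means letter $2$ and is sent to $0$. Start: $x_0$ has rank $0$ in $U$, so $x_1$ has rank $1$ in $U'$, so $q=0$, so $x_1$ has rank $1$ in $U$. Then $x_2$ has rank $2$ in $U'$, $q=1$, rank $2$ in $U$, and $x_3$ has rank $0$ in $U'$. The word is $1\,1\,2$, as it should be.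

**Step 3: count the types.** The number of $x_i$, $1\le i\le n-1$, strictly between $x_0$ and $x_n$ is $|\rho-\rho'|$. On $\mathcal Y$ these points lie in an interval of length $\varepsilon$, so $|\rho-\rho'|\le C_2(B+\varepsilon N)$ by Lemma 5(ii). There are at most $(n+1)^{d-1}$ vectors $(c_j)$, since $\sum c_j=n$, and $n$ values of $\rho$. So at most
$$(d+3)(n+1)^{d-1}\cdot n\cdot\big(2C_2(B+\varepsilon N)+1\big)\le C\,n^d(B+\varepsilon n)$$
types occur in $\widehat{\mathcal Y}$.

**Step 4: bound the volume of one type.** Let $\widehat{\mathcal Y}_\tau\ne\emptyset$ be the part of type $\tau$. The gap forms, i.e. the differences of consecutive elements among $\beta_0,\dots,\beta_d,x_0,\dots,x_n$, have integer coefficients. By Lemma 5(i) and scaling they take values in $(0,\eta]$ on $\widehat{\mathcal Y}_\tau$ with $\eta=2C_2B/N\le4C_2B/n$. Since $\beta_0=0$, sums of gap forms yield all $\beta_j$ and $x=x_0$, so the gap forms span the dual of $\mathbb R^{d+1}$. The integer form $a=x_n-x_0$ satisfies $|a|<2\varepsilon$ on $\widehat{\mathcal Y}_\tau$. It is not identically $0$, since otherwise some $T_L$ with $L$ a multiple of an element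 of $\Delta^*$ would have a periodic point. There are two bounds.

Choosing $d+1$ independent gap forms gives an integer matrix with $|\det|\ge1$ that maps $\widehat{\mathcal Y}_\tau$ into $[0,\eta]^{d+1}$, so $\operatorname{vol}\widehat{\mathcal Y}_\tau\le\eta^{d+1}$. Completing $a$ by $d$ gap forms to a basis gives in the same way a map into $(-2\varepsilon,2\varepsilon)\times[0,\eta]^d$, so $\operatorname{vol}\widehat{\mathcal Y}_\tau\le4\varepsilon\eta^d$.

**Step 5: multiply.** If $\varepsilon n\ge1$, then $B+\varepsilon n\le2B\varepsilon n$, and the first bound gives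
$$\operatorname{vol}\widehat{\mathcal Y}\le Cn^d\cdot B\varepsilon n\cdot(B/n)^{d+1}=CB^{d+2}\varepsilon .$$
If $\varepsilon n<1$, then $B+\varepsilon n\le2B$, and the second bound gives
$$\operatorname{vol}\widehat{\mathcal Y}\le Cn^d\cdot B\cdot\varepsilon(B/n)^d=CB^{d+1}\varepsilon .$$
Both are at most $CB^\kappa\varepsilon$. $\square$

## 9. Thinning the index set

**Proposition 7.** Assume (1). Let $M\subset\Delta$ be measurable with $m(M)>0$. There is $c_*>0$ such that for every finite set $Q\subset\mathbb N$ with $a_i>0$ on $Q$ and $1\le\sigma:=\sum_{i\in Q}a_i\le2$,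
$$(m\times\lambda^2)\{(L,x,y):L\in M,\ \exists i\in Q,\ |T_L^ix-y|<a_i\}\ge c_* .$$

**Proof.** The point is that $c_*$ may depend on $M$ but not on $Q$.

**Step 1: the deletion rule.** Let $\mu_i=a_i/\sigma$ and $\mu(S)=\sum_{i\in S\cap Q}\mu_i$, and for integers $s\ge-1$ let $\varphi_i(s)=\mu\{j\in Q:|j-i|<2^s\}$. For $i\ne i'$ in $Q$ let
$$t(i,i')=\lfloor\log_2|i-i'|\rfloor,\qquad B(i,i')=B_0\,\theta(i,i')^{-1/(2\kappa)}\ge1,$$
where $\theta(i,i')\le1$ is the $\mu$-mass of the closed interval between $i$ and $i'$ and $B_0\ge1$ is chosen in Step 2. Call $\{i,i'\}$ *bad for $L$* if $b_{2^{t(i,i')}}(L)>B(i,i')$. Let $\mathrm{Rem}(L)$ be the set of $i\in Q$ for which there is $i'\in Q\setminus\{i\}$ with $\{i,i'\}$ bad for $L$ and $\varphi_i(t-1)\le\varphi_{i'}(t-1)$, $t=t(i,i')$. Put $Q_L=Q\setminus\mathrm{Rem}(L)$. Every bad pair has at least one member in $\mathrm{Rem}(L)$, so *no pair of distinct elements of $Q_L$ is bad for $L$*. For each $i$ the set $\{L:i\in Q_L\}$ is a finite Boolean combination of sets $\{b_{2^t}>B\}$, hence measurable.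

**Step 2: the deletion is cheap on average.** Fix $i\in Q$ and let $\mathcal T_i$ be the set of $t$ such that some $i'\in Q\setminus\{i\}$ has $t(i,i')=t$ and $\varphi_i(t-1)\le\varphi_{i'}(t-1)$. For such $i'$ we have $\theta(i,i')\le\varphi_i(t+2)$, because $|i-i'|<2^{t+1}$. Hence
$$i\in\mathrm{Rem}(L)\ \Rightarrow\ b_{2^t}(L)>B_0\,\varphi_i(t+2)^{-1/(2\kappa)}\ \text{ for some }t\in\mathcal T_i .$$
Let $t\in\mathcal T_i$ with $i'$ as above. Since $2^t\le|i-i'|<2^{t+1}$, the sets $\{|j-i|<2^{t-1}\}$ and $\{|j-i'|<2^{t-1}\}$ are disjoint and contained in $\{|j-i|<2^{t+2}\}$. So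
$$\varphi_i(t+2)\ge\varphi_i(t-1)+\varphi_{i'}(t-1)\ge2\varphi_i(t-1).$$
For $t<t'$ in $\mathcal T_i$ in the same class mod $3$ we have $t'-1\ge t+2$, so $\varphi_i(t'+2)\ge2\varphi_i(t'-1)\ge2\varphi_i(t+2)$. All values are $\le1$, so within each class, starting from the largest $t$, they are at most $1,\frac12,\frac14,\dots$. Lemma 4 gives
$$m\{L:i\in\mathrm{Rem}(L)\}\le C_0B_0^{-\delta}\sum_{t\in\mathcal T_i}\varphi_i(t+2)^{\delta/(2\kappa)}\le\frac{3C_0B_0^{-\delta}}{1-2^{-\delta/(2\kappa)}} .$$
Choose $B_0$, depending only on $\pi$ and $m(M)$, so that the right side is $\le m(M)/2$. Averaging over $i$ with weights $\mu_i$,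
$$\int_M\mu(Q_L)\,dm\ \ge\ m(M)-\tfrac12m(M)=\tfrac12m(M). \tag{5}$$

**Step 3: first moment.** On $M\times[0,1)^2$ with $m\times\lambda^2$ let $X=\sum_{i\in Q_L}1[|T^ix-y|<a_i]$. Since $T$ preserves $\lambda$ and $a_i\le\frac14$, we have $\lambda^2\{|T^ix-y|<a_i\}\in[a_i,2a_i]$: a ball of radius $a_i$ about a point of $[0,1)$ has at least one of its two halves inside $[0,1)$. So by (5)
$$\int X\ge\sigma\int_M\mu(Q_L)\,dm\ge\tfrac12m(M),\qquad\int X\le2\sigma .$$

**Step 4: second moment.** For $i<i'$ in $Q$ and $n=i'-i$, the conditions $|T^ix-y|<a_i$ and $|T^{i'}x-y|<a_{i'}$ imply $|T^n(T^ix)-T^ix|<2\max(a_i,a_{i'})$. Integrating first over $y$ and using invariance of $\lambda$,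
$$\lambda^2\{|T^ix-y|<a_i,\ |T^{i'}x-y|<a_{i'}\}\le2\min(a_i,a_{i'})\,\lambda\{x:|T^nx-x|<2\max(a_i,a_{i'})\}.$$
If $i,i'\in Q_L$, then $b_{2^{t(i,i')}}(L)\le B(i,i')$, and $2^{t(i,i')}\le n<2^{t(i,i')+1}$. By Proposition 6,
$$\int_{\{L\in M:\,i,i'\in Q_L\}}\lambda^2\{|T^ix-y|<a_i,\ |T^{i'}x-y|<a_{i'}\}\,dm\le4C_3B(i,i')^\kappa a_ia_{i'}=4C_3B_0^\kappa\sigma^2\mu_i\mu_{i'}\,\theta(i,i')^{-1/2}.$$
For fixed $i$, with sums over indices in $Q$, comparison with an integral gives
$$\sum_{i'>i}\mu_{i'}\theta(i,i')^{-1/2}\le\sum_{i'>i}\mu_{i'}\Big(\sum_{i<j\le i'}\mu_j\Big)^{-1/2}\le\int_0^1u^{-1/2}\,du=2 .$$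
Hence
$$\int X^2\le2\sigma+2\cdot4C_3B_0^\kappa\sigma^2\cdot2\le C_5:=4+64C_3B_0^\kappa,$$
independent of $Q$.

**Step 5: Cauchy–Schwarz.** We get $(m\times\lambda^2)(X>0)\ge(m(M)/2)^2/C_5=:c_*$, and $X>0$ implies that some $i\in Q$ has $|T^ix-y|<a_i$. $\square$

## 10. Proof of Theorem A

Assume (1), as Section 2 allows, and suppose that the measurable set $M=\{L:\lambda^2(Z_L)=0\}$ has $m(M)>0$. Since $\sum a_i=\infty$ and $a_i\le\frac14$, we can cut $\mathbb N$ into consecutive blocks, closing a block as soon as its sum reaches $1$, so each sum lies in $[1,\frac54]$. Discarding the indices with $a_i=0$ yields finite sets $Q_1,Q_2,\dots$ as in Proposition 7 with $\min Q_k\to\infty$. The sets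
$$U_k=\{(L,x,y):L\in M,\ \exists i\in Q_k:\ |T_L^ix-y|<a_i\}$$
lie in a finite measure space and have measure $\ge c_*$, so $\limsup_kU_k$ has measure $\ge c_*>0$. But $\limsup_kU_k\subset\{(L,x,y):L\in M,\ (x,y)\in Z_L\}$, which is null by the definition of $M$. This contradiction proves Theorem A, and with it the negative answer to the question for every $d\ge2$ and every irreducible $\pi$. $\square$

## 11. From positive measure to full measure: the end of Theorem B

The convergent case was done in Section 1, and rotations in Section 3. Let $\sum a_i=\infty$, assume (1), and let $\pi$ be irreducible and not a rotation; for $d=3$ this is $\pi=(3,2,1)$.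

**Step 1: ergodicity of the square.** By Avila–Forni (*Weak mixing for interval exchange transformations and translation flows*, Ann. of Math. 165 (2007), Theorem A), if $\pi$ is irreducible and not a rotation, then $T_L$ is weakly mixing for a.e. $L$. So $T_L\times T_L$ is ergodic for a.e. $L$.

**Step 2: invariance of $Z_L$.** Let $(x,y)\in Z_L$ with $y\notin\{\beta_0,\dots,\beta_{d-1}\}$, so $y$ is interior to some $I_j$. As $a_i\to0$, for all large $i$ with $|T^ix-y|<a_i$ the points $T^ix$ and $y$ lie in the same $I_j$ and are translated by the same amount. So $|T^i(Tx)-Ty|=|T^ix-y|<a_i$, and $(Tx,Ty)\in Z_L$. Thus $Z_L\subset(T\times T)^{-1}Z_L$ up to null sets. Since $T\times T$ preserves the finite measure $\lambda^2$, the two sets have equal measure, so $Z_L$ is invariant up to null sets.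

**Step 3: conclusion.** Hence $\lambda^2(Z_L)\in\{0,1\}$ for a.e. $L$. By Theorem A it is $1$ for a.e. $L$, and by Fubini, for a.e. such $L$ and a.e. $x$ the slice $\bigcap_n\bigcup_{i\ge n}B(T_L^ix,a_i)$ has measure $1$. $\blacksquare$
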